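\title{Ricci and scalar minimal volumes of non-minimal surfaces of general type}

\begin{abstract}
For a smooth compact $4$-manifold $M$, let $\mathrm{Vol}_s(M)$ and $\mathrm{Vol}_r(M)$ be the infima of the volume over metrics with scalar curvature $s\ge-12$ and with Ricci curvature $r\ge-3g$, respectively. We show that $\mathrm{Vol}_r(M)$ need not be strictly larger than $\mathrm{Vol}_s(M)$ when $M$ is a non-minimal complex surface of general type: the two agree for every blow-up of a product of two curves of genus at least $2$, and for every blow-up of certain simply connected surfaces. The metrics are built by pinching a curve and inserting the copies of $\overline{\mathbb{CP}}_2$ into the thin part, with tiny volume and curvature bounded below. In the other direction, Seiberg--Witten theory gives a volume bound in terms of $\max s$, which shows that on a non-minimal surface metrics with $r\ge-3g$ never attain $\mathrm{Vol}_s(M)$ and can approach it only if $\max s\to\infty$.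
\end{abstract}

\section{The question and the results}

\subsection{Two minimal volumes}
Let $M$ be a smooth compact $4$-manifold. For a Riemannian metric $g$ on $M$ let $s$ be its scalar curvature and $r$ its Ricci tensor, and set
\[
\mathrm{Vol}_s(M)=\inf\{\mathrm{Vol}(M,g): s\ge-12\},\qquad
\mathrm{Vol}_r(M)=\inf\{\mathrm{Vol}(M,g): r\ge-3g\}.
\]
Replacing $g$ by $cg$ multiplies the volume by $c^2$, divides $s$ by $c$, and leaves the tensor $r$ unchanged. Every metric therefore satisfies both curvature conditions once it is scaled up, and the two invariants measure how far $M$ can be shrunk before its topology forces curvature below the given level. The model is a closed surface of genus $\gamma\ge2$: if its curvature is at least $-3$, Gauss--Bonnet gives $-3\,\mathrm{Area}\le4\pi(1-\gamma)$, so the least area is $\frac{4\pi}3(\gamma-1)$, attained by the metrics of curvature $-3$. In dimension four, the trace of $r\ge-3g$ is $s\ge-12$, so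
\[
\mathrm{Vol}_r(M)\ge\mathrm{Vol}_s(M).
\]

Now let $M$ be a compact complex surface of general type, with its complex orientation. Recall that $M$ is projective and is obtained by $k\ge0$ successive blow-ups from its minimal model $X$, whose canonical class $K_X=-c_1(X)$ is nef (nonnegative on every curve) with $c_1^2(X)>0$. The surface $M$ is \emph{non-minimal} if $k\ge1$. Writing $\approx$ for orientation-preserving diffeomorphism, we have $M\approx X\#k\overline{\mathbb{CP}}_2$, and the Euler characteristic $\chi$ and signature $\tau$ satisfy $(2\chi+3\tau)(M)=c_1^2(M)=c_1^2(X)-k$. It is known that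
\begin{equation}\label{eq:vols}
\mathrm{Vol}_s(M)=V_0:=\frac{2\pi^2}9c_1^2(X).
\end{equation}
Thus $\mathrm{Vol}_s$ does not see blow-ups. The following question comes from LeBrun's paper \cite{LeBrun}.

\medskip
\noindent\textbf{Question.} \emph{If $M$ is a non-minimal compact complex surface of general type, is $\mathrm{Vol}_r(M)$ strictly larger than $\mathrm{Vol}_s(M)$?}
\medskip

The simplest minimal example is a product $X=C_1\times C_2$ of curves of genera $\gamma_1,\gamma_2\ge2$. Here $c_1^2(X)=2(2\gamma_1-2)(2\gamma_2-2)=8(\gamma_1-1)(\gamma_2-1)$, and the product of two metrics of curvature $-3$ has $r=-3g$ and volume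
\begin{equation}\label{eq:productvolume}
\frac{4\pi(\gamma_1-1)}3\cdot\frac{4\pi(\gamma_2-1)}3=\frac{2\pi^2}9\cdot8(\gamma_1-1)(\gamma_2-1)=V_0 .
\end{equation}
So $\mathrm{Vol}_r(X)=\mathrm{Vol}_s(X)$. After blowing up, one expects the Ricci tensor to notice the change, and in one sense it does: every metric on $M$ satisfies $\int_M|r|^2\,d\mu\ge8\pi^2(c_1^2(X)+k)$ (Proposition~\ref{prop:L2}). Under the two-sided bound $-3g\le r\le3g$ we have $|r|^2\le36$, and hence $\mathrm{Vol}(M,g)\ge\frac{2\pi^2}9(c_1^2(X)+k)>V_0$. This suggests the answer yes. But the condition $r\ge-3g$ is one-sided: it allows very large positive Ricci curvature on a set of very small volume.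

\subsection{Results}
The answer is no in general: there are infinitely many non-minimal surfaces of general type, some of them simply connected, with $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)$.

\begin{theorem}\label{thm:A}
Let $C_1,C_2$ be compact Riemann surfaces of genera $\gamma_1,\gamma_2\ge2$, and let $M$ be any blow-up of $C_1\times C_2$, with $k\ge1$ arbitrary. Then
\[
\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)=\tfrac{16\pi^2}9(\gamma_1-1)(\gamma_2-1).
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $C_1,C_2$ be hyperelliptic curves of genera $\gamma_1,\gamma_2\ge2$, with hyperelliptic involutions $\iota_1,\iota_2$, and let $X$ be the minimal resolution of $(C_1\times C_2)/\langle\iota_1\times\iota_2\rangle$. Then $X$ is a simply connected minimal surface of general type with $c_1^2(X)=4(\gamma_1-1)(\gamma_2-1)$, and every blow-up $M$ of $X$ satisfies $\mathrm{Vol}_r(M)=\mathrm{Vol}_s(M)$.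
\end{theorem}

What survives of the expected answer is the following estimate, valid for every $M$.

\begin{theorem}\label{thm:C}
Let $M$ be a surface of general type, obtained from its minimal model $X$ by $k\ge0$ blow-ups. Let $g$ be a metric on $M$ with $r\ge-3g$, and put $P=\max(6,\,12+\max_Ms)$. Then
\[
\mathrm{Vol}(M,g)\ge\frac{2\pi^2}9c_1^2(X)+\frac{8\pi^2k}{P^2}.
\]
Hence, if $M$ is non-minimal:
\begin{enumerate}
\item[(i)] no metric with $r\ge-3g$ has volume equal to $\mathrm{Vol}_s(M)$;
\item[(ii)] for each constant $S_0$, $\inf\{\mathrm{Vol}(M,g):r\ge-3g,\ s\le S_0\}>\mathrm{Vol}_s(M)$;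
\item[(iii)] if $r\ge-3g$ and $s\le-6$, then $\mathrm{Vol}(M,g)\ge\frac{2\pi^2}9(c_1^2(X)+k)$.
\end{enumerate}
\end{theorem}

So the equalities of Theorems~\ref{thm:A} and~\ref{thm:B} can be approached only along sequences of metrics with $\max s\to\infty$. We do not classify the non-minimal $M$ for which equality holds; in particular, the case where $X$ is a rigid compact ball quotient is not decided here.

\subsection{The idea}
The metric in \eqref{eq:productvolume} has no room to spare, but it is not unique. Pinch a simple closed curve in $C_1$: the area of the metric of curvature $-3$ does not change, while a long thin tube appears. In the product, the tube becomes a region $S^1\times N$ with $N=[-1,1]\times C_2$ and a very short circle factor. Its volume is the length of the circle times the volume of $N$, so we may scale $N$ up until its curvature is nearly zero, and pay for this by making the circle shorter still. In the enlarged region there is room in the curvature bound, and we replace a piece $S^1\times D^3$ by $(S^1\times D^3)\#k\overline{\mathbb{CP}}_2$ with a metric of tiny volume and sectional curvature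 bounded below. Section~\ref{sec:plug} constructs this plug and Section~\ref{sec:neck} inserts it, which proves Theorem~\ref{thm:A} and answers the question. Section~\ref{sec:B} repeats the construction modulo an involution. Section~\ref{sec:C} is independent of the constructions. Throughout, $S^1=\mathbb R/2\pi\mathbb Z$.

\section{Collapsing a blow-up along circles}\label{sec:plug}

Fix $k\ge1$ and let $U=(S^1\times D^3)\#k\overline{\mathbb{CP}}_2$, so that $\partial U=S^1\times S^2$. On $S^1\times D^3$ the product metrics $\delta^2d\theta^2+g_{D^3}$ have bounded curvature and volume $O(\delta)$. We want metrics on $U$ that behave in the same way and are products near the boundary. Rotation in $\theta$ does not extend to a free circle action on $U$, because $\chi(U)=k\ne0$, whereas a circle bundle over a compact base has Euler characteristic zero. But $U$ has circle actions with fixed points, and these can be shrunk if only a lower curvature bound is required.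

\subsection{Shrinking the orbits of a circle action}
Recall O'Neill's formula: if $\pi:E\to W$ is a Riemannian submersion and $Y_1,Y_2$ are orthonormal horizontal vector fields, then $\sec_W(\pi_*Y_1,\pi_*Y_2)=\sec_E(Y_1,Y_2)+\frac34|[Y_1,Y_2]^{\mathrm{vert}}|^2$. So a lower bound for the sectional curvature of $E$ passes to $W$.

\begin{lemma}\label{lem:quotient}
Let $\tau_u$, $u\in S^1$, be an isometric circle action on $(W,g)$ with generating vector field $\xi$, and let $b>0$ be a $\tau$-invariant function on $W$. Then
\[
g^b(v,v)=g(v,v)-\frac{g(v,\xi)^2}{|\xi|^2+b^2}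
\]
is a metric on $W$ with volume form $b\,(|\xi|^2+b^2)^{-1/2}\,d\mu_g$, and every lower bound for the sectional curvature of $E=(W\times S^1,\ g+b^2d\eta^2)$ is a lower bound for that of $g^b$.
\end{lemma}

\begin{proof}
The circle acts freely and isometrically on $E$ by $u\cdot(x,\eta)=(\tau_ux,\eta+u)$, and $\pi(x,\eta)=\tau_{-\eta}x$ identifies $E/S^1$ with $W$. Give $W$ the metric for which $\pi$ is a Riemannian submersion. At $(x,0)$ the vertical space is spanned by $(\xi,\partial_\eta)$, of squared length $|\xi|^2+b^2$, and $\pi_*(v,0)=v$. The length of $v$ in the quotient is the length of the horizontal part of $(v,0)$, whose square is $g^b(v,v)$. The metric $g^b$ equals $g$ on $\xi^\perp$, keeps $\xi^\perp$ orthogonal to $\xi$, and multiplies $|\xi|^2$ by $b^2/(|\xi|^2+b^2)$; this gives the volume form. The curvature statement is O'Neill's formula.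
\end{proof}

\begin{example}\label{ex:sphere}
Let $W$ be the unit sphere, $g_{S^2}=d\varphi^2+\sin^2\varphi\,d\psi^2$, with the rotation $\xi=\partial_\psi$ and $b$ constant. Then
\[
g^b=d\varphi^2+j(\varphi)^2d\psi^2,\qquad j=\frac{b\sin\varphi}{\sqrt{b^2+\sin^2\varphi}}\le b .
\]
The curvature is nonnegative, because that of $S^2\times S^1$ is, and the area is at most $2\pi^2b$. As $b\to0$ the sphere becomes a thin cylinder with two small caps. From $j=\varphi-(\frac16+\frac1{2b^2})\varphi^3+O(\varphi^5)$, the curvature $-j''/j$ at the poles is $1+3/b^2$. So a manifold of nonzero Euler characteristic loses all its volume while the curvature stays bounded below, and the price is large positive curvature near the fixed points. We write $\hat g$ for the metric $g^1$ on $S^2$ given by $b=1$.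
\end{example}

\subsection{The plug}
We apply Lemma~\ref{lem:quotient} to an action on $U$ that rotates the $S^2$ factor of $\partial U$. With $b=\delta$ this makes the volume small, but at the boundary the short direction is the wrong one: the $\theta$-circles have length $2\pi$ and the spheres are the thin spheres of Example~\ref{ex:sphere}, which degenerate as $\delta\to0$. We need short $\theta$-circles and a fixed sphere. The exchange is made upstairs in $E$, along a cylinder on which the radius $a$ of the $\theta$-circle decreases from $1$ to $\delta$ while $b$ increases from $\delta$ to $1$. Keeping $ab=\delta$ keeps the volume small, and letting $a$ and $b$ change exponentially keeps the curvature bounded on a cylinder of length only about $\log(1/\delta)$.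

\begin{proposition}\label{prop:plug}
There are $\Lambda>0$ and a function $\nu$ with $\nu(\delta)\to0$ as $\delta\to0$ such that, for every $\delta\in(0,e^{-2}]$, the manifold $U$ has a metric $g_\delta$ with sectional curvature $\ge-\Lambda$ and volume $\le\nu(\delta)$, which on a collar of $\partial U=S^1\times S^2$ is the product $dt^2+\delta^2d\theta^2+\hat g$.
\end{proposition}

\begin{proof}
\emph{The action.} Write $D^3\subset\mathbb C\times\mathbb R$ and let $\tau_u(\theta,z,y)=(\theta,e^{iu}z,y)$; the fixed set is the annulus $z=0$. Near an interior fixed point $(\theta_0,0,y_0)$, a constant multiple of $(\pm(\theta-\theta_0)+i(y-y_0),\,z)$ is an oriented chart $w=(w_1,w_2)$ with $\tau_u(w)=(w_1,e^{iu}w_2)$. Take $k$ such points and scale the charts so that the balls $|w|\le2$ are disjoint and interior. On $\mathbb{CP}_2$ let $\tau_u[z_0:z_1:z_2]=[z_0:z_1:e^{iu}z_2]$; the fixed set is the line $z_2=0$ and the point $[0:0:1]$, and in the affine chart $w'=(z_1/z_0,z_2/z_0)$ the action is again $(w_1',e^{iu}w_2')$. Remove the balls $|w|\le\frac12$ and $|w'|\le\frac12$ and identify the annuli $\frac12<|w|<2$ and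 $\frac12<|w'|<2$ by $w=w'/|w'|^2$. This inversion commutes with $\tau$ and reverses the coordinate orientation. The chart $w'$ is orientation-reversing for $\overline{\mathbb{CP}}_2$, so the gluing respects the orientations of $S^1\times D^3$ and $\overline{\mathbb{CP}}_2$. The result is $U$ with a circle action $\tau$ that rotates the $S^2$ factor near $\partial U$. Its fixed set consists of a surface and $k$ points, so the zero set of the generator $\xi$ has measure zero.

Choose a metric on $U$ equal to $dt^2+d\theta^2+g_{S^2}$ on a collar $(-t_0,0]\times S^1\times S^2$ and average it over $\tau$. The collar metric is invariant and does not change. Call the result $g_U$ and let $-\Lambda_U\le0$ be a lower bound for its sectional curvature.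

\emph{The cylinder.} Let $\beta:\mathbb R\to[0,1]$ be smooth, $0$ on $(-\infty,\frac14]$, $1$ on $[1,\infty)$, with $0\le\beta'\le2$. For $L\ge2$ define $\lambda$ on $[0,L]$ by $\lambda(0)=0$, $\lambda'(t)=\beta(t)\beta(L-t)$. The first factor equals $1$ on $[1,L]$ and the second on $[0,L-1]$, and these intervals cover $[0,L]$. Hence $0\le\lambda'\le1$, $|\lambda''|\le2$, and $\lambda(L)=L-2(1-\int_0^1\beta)$. Choose $L=\log(1/\delta)+2(1-\int_0^1\beta)$, so that $\lambda(L)=\log(1/\delta)$ and $2\le L\le\log(1/\delta)+2$. Put $a=e^{-\lambda}$ and $b=\delta e^\lambda$. Then $ab=\delta$, with $(a,b)=(1,\delta)$ near $t=0$ and $(a,b)=(\delta,1)$ near $t=L$. Let $W=U\cup([0,L]\times S^1\times S^2)$, with the metric $g$ equal to $g_U$ on $U$ and to $dt^2+a^2d\theta^2+g_{S^2}$ on the cylinder; extend $b$ by $\delta$ over $U$, and $\tau$ by rotation of $S^2$ over the cylinder. Stretching the collar identifies $W$ with $U$ by a diffeomorphism that is the identity of $S^1\times S^2$ on the boundary. Let $g_\delta=g^b$.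

\emph{Curvature.} By Lemma~\ref{lem:quotient} it suffices to bound the curvature of $E=W\times S^1$. On $U\times S^1$ the metric is a product with a circle; for orthonormal $Y_1,Y_2$ with components $Y_1',Y_2'$ along $U$, the sectional curvature is at least $-\Lambda_U|Y_1'\wedge Y_2'|^2\ge-\Lambda_U$. Over the cylinder, $E$ is the product of $S^2$ with $dt^2+a^2d\theta^2+b^2d\eta^2$. The reflections $\theta\mapsto-\theta$ and $\eta\mapsto-\eta$ act with three different pairs of signs on the bivectors $\partial_t\wedge\partial_\theta$, $\partial_t\wedge\partial_\eta$, $\partial_\theta\wedge\partial_\eta$, so these diagonalize the curvature operator of the three-dimensional factor. The eigenvalues are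
\[
-\frac{a''}a=-\lambda'^2+\lambda''\ge-3,\qquad-\frac{b''}b=-\lambda'^2-\lambda''\ge-3,\qquad-\frac{a'b'}{ab}=\lambda'^2\ge0 .
\]
The curvature operator of the product with $S^2$ has the further eigenvalues $1$ and $0$, so it is $\ge-3$, and so is the sectional curvature. Thus $\Lambda=\max(\Lambda_U,3)$ works for all $\delta$.

\emph{Boundary and volume.} Near $t=L$ we have $a=\delta$, $b=1$, and $\xi$ is tangent to $S^2$, so $g_\delta=dt^2+\delta^2d\theta^2+\hat g$. By Lemma~\ref{lem:quotient},
\[
\mathrm{Vol}(g_\delta)=\int_U\frac{\delta}{\sqrt{\delta^2+|\xi|^2}}\,d\mu_{g_U}+\int_0^L\!\!\int_{S^1\times S^2}\frac{ab\,\sin\varphi}{\sqrt{b^2+\sin^2\varphi}}\,d\varphi\,d\psi\,d\theta\,dt .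
\]
The first integrand is at most $1$ and tends to $0$ where $\xi\ne0$, so the first term tends to $0$ by dominated convergence. The second integrand is at most $ab=\delta$, so the second term is at most $4\pi^3\delta(\log(1/\delta)+2)$.
\end{proof}

\section{Thin necks and blow-ups of products}\label{sec:neck}

A \emph{cusp} is a half-cylinder $[0,\infty)\times S^1$ with the metric $dt^2+\ell^2e^{-2\sqrt3t}d\theta^2$, of curvature $-3$. Shifting $t$ and discarding a collar replaces $\ell$ by any smaller positive number. A compact Riemann surface with finitely many punctures and $\chi<0$ has a unique complete conformal metric of curvature $-3$; its ends are cusps (quotients of horoballs in the upper half-plane by a translation), and its area is $\frac{2\pi}3|\chi|$, by Gauss--Bonnet applied to truncations, whose boundary lengths tend to zero.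

We isolate the construction in a form that will also serve for Theorem~\ref{thm:B}. Fix $\varepsilon\in(0,1)$ and consider the following data.
\begin{itemize}
\item $(\Sigma,g_\Sigma)$ is a closed connected oriented surface with curvature $K_\Sigma\ge-(3+\varepsilon)$.
\item $(S,g_S)$ is an oriented, possibly disconnected, complete surface of finite area with curvature $\ge-(3+\varepsilon)$, whose ends are exactly two cusps with the same $\ell$. The coordinates $(t,\theta)$ are positively oriented on the first cusp and negatively oriented on the second.
\item The closed oriented surface $\widehat C$, obtained by truncating the cusps and joining them by an annulus $[-1,1]\times S^1$ with matching $\theta$, is connected.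
\end{itemize}

\begin{proposition}\label{prop:glue}
For such data and every $k\ge1$, the manifold $(\widehat C\times\Sigma)\#k\overline{\mathbb{CP}}_2$ has a metric with $r\ge-(3+2\varepsilon)g$ and volume at most $\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)+\varepsilon$.
\end{proposition}

\begin{proof}
On $S\times\Sigma$ the Ricci eigenvalues are the curvatures of the factors, so $r\ge-(3+\varepsilon)g$. We keep this metric outside the regions $t\ge T$ of the two cusps and rebuild the rest. The order of the choices matters: first a three-dimensional piece and a scale $H$, then two transition profiles, and last the depth $T$, which controls the volume but does not enter the curvature bounds.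

\emph{The three-dimensional piece.} Let $N=[-1,1]\times\Sigma$ with coordinate $y$ on the interval. Let $B$ be the image of an embedding $D^3\to(-1,1)\times\Sigma$ that extends to a slightly larger ball and makes $S^1\times D^3\to S^1\times N\subset\widehat C\times\Sigma$ orientation-preserving. Put $N'=N\setminus\mathrm{int}\,B$. A partition of unity gives a metric $g_N$ on $N'$ equal to $dy^2+g_\Sigma$ near $y=\pm1$ and to $dt^2+\hat g$ on the radial collar of $\partial B=S^2$. Neither $g_N$ nor the plug need satisfy $r\ge-3g$, but both have a fixed lower bound: $r\ge-\kappa g$ for $g_N$, by compactness, and $\sec\ge-\Lambda$ for all $g_\delta$. Fix $H\ge1$ with $H^2\ge\max(\kappa/3,\Lambda)$. We shall use both pieces scaled by $H^2$. To reach them from a cusp we must stop the circle from shrinking and then enlarge $\Sigma$ by the factor $H$.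

\emph{The transition.} Let $\beta:[0,1]\to[0,1]$ be smooth and nondecreasing, $0$ near $0$ and $1$ near $1$. On each end replace the region $t\ge T$ by $[0,L_1+L_2]\times S^1\times\Sigma$ with
\[
dx^2+\ell^2e^{-2\sqrt3T}F(x)^2d\theta^2+h(x)^2g_\Sigma ,\qquad x=t-T .
\]
On $[0,L_1]$ take $h=1$ and $F=\exp\int_0^xq$, where $q(x)=-\sqrt3\,(1-\beta(x/L_1))$ and $L_1$ is so large that $q'\le\varepsilon$. Near $x=0$ we have $F=e^{-\sqrt3x}$, which continues the cusp, and near $x=L_1$ the function $F$ is a constant $F_\infty$. The metric is the product of $\Sigma$ with a surface of curvature $-F''/F=-(q'+q^2)\ge-3-\varepsilon$.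

On $[L_1,L_1+L_2]$ take $F=F_\infty$ and $h=1+(H-1)\beta((x-L_1)/L_2)$, with $L_2$ so large that $h'^2\le\varepsilon/2$ and $|h''|\le\varepsilon/2$. The metric is the product of a circle with the warped product $dx^2+h^2g_\Sigma$, whose sectional curvature is $-h''/h$ on planes containing $\partial_x$ and $(K_\Sigma-h'^2)/h^2$ on planes tangent to $\Sigma$. As $h\ge1$, the Ricci eigenvalues in the directions $\partial_\theta$, $\partial_x$ and $T\Sigma$ are
\begin{equation}\label{eq:ricci2}
0,\qquad-\frac{2h''}h\ge-\varepsilon,\qquad\frac{K_\Sigma-h'^2}{h^2}-\frac{h''}h\ge-3-2\varepsilon .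
\end{equation}
The profiles $F\le1$, $h\le H$ and the lengths $L_1,L_2$ do not depend on $T$. At the far end the metric is $dx^2+\delta_T^2d\theta^2+H^2g_\Sigma$ with $\delta_T=\ell e^{-\sqrt3T}F_\infty$.

\emph{The middle and the plug.} Join the two ends by $S^1\times N'$ with the metric $\delta_T^2d\theta^2+H^2g_N$. Near $y=\pm1$ it is $d(Hy)^2+\delta_T^2d\theta^2+H^2g_\Sigma$, which matches, and $r\ge-\kappa H^{-2}g\ge-3g$. For $T$ so large that $\delta_T/H\le e^{-2}$, glue $(U,H^2g_{\delta_T/H})$ to the remaining boundary $S^1\times\partial B$. On both sides the metric is $\delta_T^2d\theta^2+H^2(dt^2+\hat g)$. In the plug $\sec\ge-\Lambda/H^2\ge-1$, so $r\ge-3g$.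

\emph{Conclusion.} The closed manifold obtained has $r\ge-(3+2\varepsilon)g$ and volume at most
\begin{equation}\label{eq:volume}
\begin{split}
\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)&+4\pi\ell e^{-\sqrt3T}H^2(L_1+L_2)\,\mathrm{Area}(\Sigma)\\
&+2\pi\delta_TH^3\,\mathrm{Vol}(N',g_N)+H^4\nu(\delta_T/H).
\end{split}
\end{equation}
The last three terms tend to $0$ as $T\to\infty$. Gluing in $S^1\times D^3$ instead of $U$ would give $\widehat C\times\Sigma$, and $U$ differs from $S^1\times D^3$ by connected sums in the interior. So the manifold is $(\widehat C\times\Sigma)\#k\overline{\mathbb{CP}}_2$.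
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The surface $X=C_1\times C_2$ has ample canonical class, so it is minimal of general type and is the minimal model of $M$. Let $\Sigma=C_2$ with its metric of curvature $-3$. Let $S$ be a Riemann surface of genus $\gamma_1-1$ with two punctures; topologically it is $C_1$ cut along a non-separating simple closed curve. Since $\gamma_1\ge2$, we have $\chi(S)=2-2\gamma_1<0$, so $S$ has a complete metric of curvature $-3$ and area $\frac{4\pi}3(\gamma_1-1)$. Then $\widehat C\approx C_1$, and $\mathrm{Area}(S)\,\mathrm{Area}(\Sigma)=V_0$ by \eqref{eq:productvolume}. For each $\varepsilon\in(0,1)$, Proposition~\ref{prop:glue} gives a metric on $M$ with $r\ge-(3+2\varepsilon)g$ and volume $\le V_0+\varepsilon$. Multiplying it by $1+\frac{2\varepsilon}3$ gives $r\ge-3g$ and volume $\le(1+\frac{2\varepsilon}3)^2(V_0+\varepsilon)$. Letting $\varepsilon\to0$ and using \eqref{eq:vols}, we get $\mathrm{Vol}_r(M)\le V_0=\mathrm{Vol}_s(M)\le\mathrm{Vol}_r(M)$.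
\end{proof}

\begin{remark}
In these metrics the large scalar curvature required by Theorem~\ref{thm:C} lies in the plug. Here $g_\Sigma$, $g_N$ and $H$ depend neither on $\varepsilon$ nor on $T$. Outside the plug, $s=-12$ on the truncated product; $s=-6-2(q'+q^2)\le-6$ on the first stage of the transition; $s\le4|h''|\le2$ on the second, by summing the eigenvalues in \eqref{eq:ricci2} with $K_\Sigma=-3$; and $s\le\max|s_{g_N}|$ on $S^1\times N'$. Scaling by $1+\frac{2\varepsilon}3\ge1$ preserves the positive upper bound $\max(2,\max|s_{g_N}|)$, which is uniform in $\varepsilon$ and $T$. As $\varepsilon\to0$ the volumes of the rescaled metrics in the proof tend to $V_0$, so $\max s\to\infty$ by Theorem~\ref{thm:C}, and for small $\varepsilon$ the maximum is attained in the plug.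
\end{remark}

\section{Simply connected examples}\label{sec:B}

The surfaces of Theorem~\ref{thm:A} have large fundamental group, and one may suspect that this is what makes the pinching possible. Dividing by an involution kills the fundamental group but leaves the thin part intact.

\subsection{The surface $X$}
If a holomorphic involution $\iota$ of a compact Riemann surface $C$ of genus $\gamma$ has $n$ fixed points, Riemann--Hurwitz gives $2-2\gamma=2\chi(C/\iota)-n$. For $\gamma\ge2$ we call $(C,\iota)$ a \emph{hyperelliptic pair} if $C/\iota\cong\mathbb{CP}_1$, equivalently $n=2\gamma+2$; this says that $C$ is hyperelliptic and $\iota$ is its hyperelliptic involution.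

Let $(C_i,\iota_i)$ be hyperelliptic pairs of genera $\gamma_i$, let $\iota=\iota_1\times\iota_2$ and $Q=(C_1\times C_2)/\iota$. Near a fixed point of $\iota_i$ with local coordinate $z$, the function $z-z\circ\iota_i$ is a coordinate on which $\iota_i$ acts by $-1$. So near each of its $(2\gamma_1+2)(2\gamma_2+2)$ fixed points $\iota$ is $-1$ on $\mathbb C^2$, and $Q$ has singularities $\mathbb C^2/\pm1$, of type $A_1$. Let $\pi_Y:Y\to C_1\times C_2$ be the blow-up at the fixed points, with exceptional curves $E_j$. In the chart $(z_1,m)\mapsto(z_1,mz_1)$ the lifted involution is $(z_1,m)\mapsto(-z_1,m)$, so the quotient $Y/\iota$ is smooth with chart $(z_1^2,m)$, and $\varpi:Y\to Y/\iota$ is a double cover ramified along the $E_j$. The image $\bar E_j$ of $E_j$ has $\varpi^*\bar E_j=2E_j$, so $2\bar E_j^2=4E_j^2=-4$. The map $Y/\iota\to Q$ thus contracts only $(-2)$-curves, and $X=Y/\iota$ is the minimal resolution of $Q$.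

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] $X$ is minimal of general type with $c_1^2(X)=4(\gamma_1-1)(\gamma_2-1)$.
\item[(b)] $X$ is simply connected.
\item[(c)] The oriented diffeomorphism type of $X$ depends only on $\gamma_1,\gamma_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $K$ be the ample class $K_{C_1\times C_2}$. The blow-up formula and the ramification formula give $\pi_Y^*K+\sum E_j=K_Y=\varpi^*K_X+\sum E_j$, so $\varpi^*K_X=\pi_Y^*K$. Hence $2K_X^2=K^2=8(\gamma_1-1)(\gamma_2-1)$, and for a curve $D\subset X$ we get $2K_X\cdot D=K\cdot(\pi_Y)_*\varpi^*D\ge0$. So $K_X$ is nef, which excludes $(-1)$-curves because $K_X$ has degree $-1$ on them. A nef class of positive square on a projective surface is big, so $X$ is of general type.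

(b) A neighborhood of a singular point of $Q$ is a cone on $\mathbb{RP}^3$, and its preimage in $X$ is a disk bundle over $S^2$. Both are simply connected with the same boundary, so $\pi_1(X)=\pi_1(Q)$ by van Kampen's theorem. We use Armstrong's theorem: if a group $\Pi$ acts properly discontinuously on a simply connected manifold $Z$, then $\pi_1(Z/\Pi)\cong\Pi/\Pi_0$, where $\Pi_0$ is generated by the elements that have a fixed point.

Let $\Delta_i$ be the group of all lifts of $\mathrm{id}$ and $\iota_i$ to the universal cover $H^2$ of $C_i$. Call the lifts of $\mathrm{id}$ even and the lifts of $\iota_i$ odd; the even elements form $\pi_1(C_i)$ and act freely. Since $H^2/\Delta_i\cong S^2$ is simply connected, Armstrong's theorem shows that $\Delta_i$ is generated by the set $R_i$ of nontrivial elements with a fixed point. Elements of $R_i$ are odd, and they have order two because their squares are even and fix a point. Even elements are words of even length in $R_i$, so $\pi_1(C_i)$ is generated by products of two elements of $R_i$. Now $Q=(H^2\times H^2)/\Pi$, with $\Pi\subset\Delta_1\times\Delta_2$ the group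 of pairs of equal parity. For $a,a'\in R_1$ and $b,b'\in R_2$, the group $\Pi_0$ contains $(a,b)$, hence $(a,b)(a',b)=(aa',1)$ and $(a,b)(a,b')=(1,bb')$. So $\Pi_0$ contains the index-two subgroup $\pi_1(C_1)\times\pi_1(C_2)$ and the element $(a,b)$ outside it. Thus $\Pi_0=\Pi$.

(c) A hyperelliptic pair of genus $\gamma$ is the double cover of $\mathbb{CP}_1$ branched at $2\gamma+2$ points, which we may take to be $e_1,\dots,e_{2\gamma+2}\in\mathbb C$. It is obtained by gluing $y^2=\prod(x-e_i)$ to $v^2=\prod(1-e_iu)$ via $u=1/x$, $v=y/x^{\gamma+1}$, with the involution $y\mapsto-y$. These curves form a smooth proper family over the connected space of ordered tuples of distinct points, and the fixed points $(e_i,0)$ form disjoint sections. Take the product of the families for $\gamma_1$ and $\gamma_2$, blow up the fixed sections and divide by the lifted involution. In the charts above, with the base coordinates added, the quotient is again a smooth proper family over a connected base, and its fibers are all the surfaces $X$. By Ehresmann's theorem a proper submersion is a locally trivial fiber bundle, so the fibers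 are diffeomorphic as oriented manifolds.
\end{proof}

By (c) we may replace the pairs $(C_i,\iota_i)$ by any convenient pairs of the same genera.

\subsection{Smoothing the singular points}
The product metric descends to $Q$ with cone points, and we need a smooth metric on the resolution. There is a Ricci-flat model on the resolution of the flat cone $\mathbb C^2/\pm1$. A curved background differs from the flat cone by $O(\rho^2)$ at distance $\rho$, and a cutoff at that scale has second derivatives of size $\rho^{-2}$, so a direct interpolation would produce an error of order one in the curvature, where we have only $\varepsilon$ to spare. We therefore first make each factor exactly flat near the fixed points. Raising the curvature to $0$ on a tiny disk is compensated by lowering it slightly on an annulus of fixed size.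

\begin{lemma}\label{lem:flat}
Let $R>0$ and $\varepsilon\in(0,1)$, and let $D_R$ be the disk of radius $R$ in the plane of curvature $-3$. There is a rotationally symmetric metric on the disk with curvature $\ge-(3+\varepsilon)$, flat near the center, isometric near the boundary to $D_R$ by a rotation-equivariant map, and of area at most $\mathrm{Area}(D_R)+\varepsilon$.
\end{lemma}

\begin{proof}
Let $\beta_0:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,\frac12]$ and $0$ on $[1,\infty)$, and let $\beta_1\not\equiv0$ be smooth with values in $[0,1]$ and support in $[\frac R4,\frac R2]$. For $0<\delta<\frac R4$ and $c\in[0,\varepsilon]$ put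
\[
K(t)=-3+3\beta_0(t/\delta)-c\beta_1(t)\in[-3-\varepsilon,0],
\]
and solve $\psi''=-K\psi$, $\psi(0)=0$, $\psi'(0)=1$. The metric $dt^2+\psi^2d\theta^2$ has curvature $K$, and $\psi=t$ for $t\le\delta/2$. Since $0\le-K\le4$, comparison gives $\psi'\ge1$ and $t\le\psi\le\frac12\sinh2t$. For $t\ge R/2$ the curvature is $-3$, but the metric is that of an annulus centered in the hyperbolic plane only if $\psi'^2-3\psi^2=1$. From $(\psi'^2-3\psi^2)'=-2\psi\psi'(K+3)$ we get, for $t\ge R/2$,
\[
\psi'^2-3\psi^2=1-2J,\qquad J=3\int_0^\delta\psi\psi'\beta_0(t/\delta)\,dt-c\int\psi\psi'\beta_1\,dt .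
\]
For $c=0$ we have $J>0$. For $c=\varepsilon$ we have $J\le\frac32\psi(\delta)^2-\varepsilon\int t\beta_1\,dt<0$ if $\delta$ is small. As $J$ is continuous in $c$, we can choose $c$ with $J=0$. For $t\ge R/2$ write $\psi=A_+e^{\sqrt3t}+A_-e^{-\sqrt3t}$; then $-12A_+A_-=1$, and $\psi'>0$ forces $A_+>0>A_-$, so $\psi=\frac1{\sqrt3}\sinh\sqrt3(t-t_0)$ for some $t_0$. Since $\psi(R/2)\le\frac12\sinh R<\frac1{\sqrt3}\sinh\sqrt3R$, we have $R+t_0>R/2$. Take the disk $t\le R+t_0$; near its boundary $t\mapsto t-t_0$ is an isometry to $D_R$. Integrating $3\psi=\psi''+(K+3)\psi$ gives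
\[
3\int_0^{R+t_0}\psi\,dt\le\cosh\sqrt3R-1+3\int_0^\delta\psi\,dt ,
\]
and $\mathrm{Area}(D_R)=\frac{2\pi}3(\cosh\sqrt3R-1)$. So the area exceeds that of $D_R$ by at most $2\pi\delta\psi(\delta)$, which is below $\varepsilon$ for small $\delta$.
\end{proof}

\begin{lemma}\label{lem:EH}
Let $\rho_0>0$. The preimage of $\{|z|<\rho_0\}/\pm1$ in the minimal resolution of $\mathbb C^2/\pm1$ has a smooth metric with $r\ge-3g$ that equals the flat metric near $|z|=\rho_0$ and has the same volume as the flat metric.
\end{lemma}

\begin{proof}
Let $\rho=|z|$. On $\mathbb C^2\setminus0=(0,\infty)\times S^3$ let $\alpha$ be the $1$-form on the unit sphere dual to the Hopf vector field, and let $\check g$ be the pull-back of the metric on $\mathbb{CP}_1$ for which the Hopf map is a Riemannian submersion. The flat metric is $d\rho^2+\rho^2\alpha^2+\rho^2\check g$, with K\"ahler form $d(\frac12\rho^2\alpha)=\rho\,d\rho\wedge\alpha+\frac12\rho^2d\alpha$. For a function $w(\rho)>0$ set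
\[
e_w=w^{-1}(d\rho^2+\rho^2\alpha^2)+w\rho^2\check g .
\]
This rescales the flat metric by $w^{-1}$ on the complex line through $z$ and by $w$ on its orthogonal complement. So $e_w$ is Hermitian, is invariant under $\pm1$, has the Euclidean volume form, and has fundamental form $w^{-1}\rho\,d\rho\wedge\alpha+\frac12w\rho^2d\alpha$.

For $a>0$ take $w_a=(1+a^4/\rho^4)^{1/2}$; this is the Eguchi--Hanson metric. Since $w_a\rho^2=\sqrt{\rho^4+a^4}$ has derivative $2\rho/w_a$, the fundamental form is $d(\frac12w_a\rho^2\alpha)$, so the metric is K\"ahler. The Ricci form of a K\"ahler metric is $-i\partial\bar\partial\log$ of the volume density in holomorphic coordinates, which is constant here, so the metric is Ricci-flat. The resolution is the quotient of the tautological line bundle over $\mathbb{CP}_1$ by $\pm1$. With a local unit section $e$ of that bundle, write $z=\rho e^{i\vartheta}e$; then $\alpha=d\vartheta+A$ with $A$ a $1$-form on the base, and $\zeta=\rho^2e^{2i\vartheta}$ is a smooth fiber coordinate on the resolution. Using $|d\zeta+2i\zeta A|^2=d(\rho^2)^2+4\rho^4\alpha^2=4\rho^2(d\rho^2+\rho^2\alpha^2)$,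
\[
e_{w_a}=\frac{|d\zeta+2i\zeta A|^2}{4\sqrt{|\zeta|^2+a^4}}+\sqrt{|\zeta|^2+a^4}\;\check g ,
\]
which is smooth and positive definite across the exceptional curve $\zeta=0$.

Finally fix a smooth function $\beta(\rho)$ with values in $[0,1]$, equal to $1$ for $\rho\le\rho_0/2$ and to $0$ near $\rho_0$, and take $w=(1+\beta a^4/\rho^4)^{1/2}$. Then $e_w$ is Ricci-flat for $\rho\le\rho_0/2$ and flat near $\rho_0$. On $\rho_0/2\le\rho\le\rho_0$ it differs from the flat metric by $O(a^4)$ in $C^2$, so its Ricci curvature is $O(a^4)$, and $r\ge-3g$ for small $a$.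
\end{proof}

\subsection{The equivariant construction}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The statements about $X$ are in Lemma~\ref{lem:X}, and $V_0=\frac{8\pi^2}9(\gamma_1-1)(\gamma_2-1)$ is half of the volume in \eqref{eq:productvolume}. Fix $\varepsilon\in(0,1)$. We need data as in Section~\ref{sec:neck} that are invariant under involutions and flat near the fixed points.

\emph{The closed factor.} The metric of curvature $-3$ on $C_2$ is unique, hence $\iota_2$-invariant, and on small disjoint disks about the $2\gamma_2+2$ fixed points $\iota_2$ is the rotation by $\pi$. Replace the disks using Lemma~\ref{lem:flat} with parameter $\varepsilon/(2\gamma_2+2)$. This gives a surface $(\Sigma,g_\Sigma)$ with an isometric involution $\iota_2$, curvature $\ge-(3+\varepsilon)$, flat near the fixed points, and area $\le\frac{4\pi}3(\gamma_2-1)+\varepsilon$. With the conformal structure of $g_\Sigma$, the involution is holomorphic with $2\gamma_2+2$ fixed points, so $(\Sigma,\iota_2)$ is a hyperelliptic pair.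

\emph{The pinched factor.} We want the involution to act on the neck as a rotation, without fixed points; we obtain this by pinching a separating curve. For $m\ge1$ let $S_m$ be an affine curve $y^2=\prod_{i=1}^{2m+1}(x-e_i)$ with distinct $e_i$. It has genus $m$, one puncture and $\chi=1-2m<0$, and $y\mapsto-y$ has $2m+1$ fixed points and preserves the complete metric of curvature $-3$, by uniqueness. Place the cusp at $\infty$ in the upper half-plane, with stabilizer generated by $z\mapsto z+1$. As there is only one cusp, the involution has a lift fixing $\infty$. The lift has the form $z\mapsto c_1z+c_2$ with $c_1>0$ and normalizes the stabilizer, so $c_1=1$. Hence the involution acts on the cusp by a rotation, which has order two and is not the identity: it is $\theta\mapsto\theta+\pi$, in either orientation of $\theta$. Let $S=S_1\sqcup S_{\gamma_1-1}$. Its area is $\frac{2\pi}3(1+(2\gamma_1-3))=\frac{4\pi}3(\gamma_1-1)$, and there are $3+(2\gamma_1-1)=2\gamma_1+2$ fixed points. Flatten as before, on disks disjoint from the cusps, to get an invariant metric $g_S$ of curvature $\ge-(3+\varepsilon)$ and area $\le\frac{4\pi}3(\gamma_1-1)+\varepsilon$.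 The surface $\widehat C$ is connected of genus $\gamma_1$, and the involution extends over the annulus as $\theta\mapsto\theta+\pi$, giving $\iota_1$ with $2\gamma_1+2$ fixed points. Take the conformal structure of an $\iota_1$-invariant metric equal to $g_S$ away from the cusps and the annulus. Then $(\widehat C,\iota_1)$ is a hyperelliptic pair. Let $X'$ be the minimal resolution of $Q'=(\widehat C\times\Sigma)/\iota$, where $\iota=\iota_1\times\iota_2$; by Lemma~\ref{lem:X}(c), $X'\approx X$.

\emph{The quotient metric.} Follow the proof of Proposition~\ref{prop:glue}. On the cusps, the transitions and $S^1\times N$, the involution $\iota$ rotates $\theta$ by $\pi$, preserves the interval coordinate and acts on $\Sigma$ by $\iota_2$. It is free there and preserves the transition metrics. Let $\iota_2$ act on $N$ through $\Sigma$. Choose $B$ to be a small ball about a point not fixed by $\iota_2$, so that $B\cap\iota_2B=\emptyset$, and now put $N'=N\setminus\mathrm{int}(B\cup\iota_2B)$. Take a metric on $N'$ with the prescribed form near $y=\pm1$ and near $\partial B$, and with the form transported by $\iota_2$ near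 $\partial(\iota_2B)$; averaging over $\iota_2$ gives an invariant $g_N$ with the same collars. Choose $H$, the profiles and $T$ as before. The invariant metric on the complement of $S^1\times(B\cup\iota_2B)$ descends to $Q'$. The sets $S^1\times B$ and $S^1\times\iota_2B$ are interchanged, so $S^1\times B$ embeds in the smooth part of $Q'$, and we replace it by one plug. The main term of \eqref{eq:volume} is halved, and the other terms still tend to zero. For large $T$ the metric has $r\ge-(3+2\varepsilon)g$ away from the singular points and volume at most
\[
V_\varepsilon=\tfrac12\Bigl(\tfrac{4\pi}3(\gamma_1-1)+\varepsilon\Bigr)\Bigl(\tfrac{4\pi}3(\gamma_2-1)+\varepsilon\Bigr)+\varepsilon .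
\]

\emph{Resolution.} Near a fixed point of $\iota$ the metric is a product of two flat disks, whose Euclidean coordinates are holomorphic for the chosen complex structures and are reversed by $\iota$. So each singular point has a neighborhood that is both isometric and biholomorphic to $\{|z|<\rho_0\}/\pm1$, and Lemma~\ref{lem:EH} gives a smooth metric on its preimage in $X'$. We obtain a smooth metric with $r\ge-(3+2\varepsilon)g$ and volume $\le V_\varepsilon$ on $X'$ with $S^1\times B$ replaced by $U$, that is, on $X'\#k\overline{\mathbb{CP}}_2\approx M$. Multiplying by $1+\frac{2\varepsilon}3$ gives $\mathrm{Vol}_r(M)\le(1+\frac{2\varepsilon}3)^2V_\varepsilon\to V_0$ as $\varepsilon\to0$, and we conclude with \eqref{eq:vols} as in Theorem~\ref{thm:A}.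
\end{proof}

\section{Seiberg--Witten estimates}\label{sec:C}

In this section $M$ is any surface of general type, with $X$, $k\ge0$ and $V_0$ as in the introduction, and $\Delta=d^*d$. The proof of Theorem~\ref{thm:C} combines two uses of one Seiberg--Witten class. The first is a lower bound for $\int|r|^2$ that depends on $k$. The second shows that $s$ is $L^1$-close to $-12$ when the volume is close to $V_0$.

\subsection{The equations and their solutions}
Let $(N,g)$ be a compact oriented Riemannian $4$-manifold. The $2$-forms split as $\Lambda^+\oplus\Lambda^-$ under the Hodge star, with $|\psi|^2d\mu=\psi\wedge*\psi$. For $c\in H^2(N,\mathbb R)$ let $c^\pm$ be the self-dual and anti-self-dual parts of the harmonic representative. The intersection form is positive definite on the $b^+$-dimensional space of self-dual harmonic forms and negative definite on its orthogonal complement, so $(c^+)^2=c^2-(c^-)^2\ge c^2$. The star operator on $2$-forms, and hence $c^+$, depends only on the conformal class.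

A spin$^c$ structure gives rank-two Hermitian bundles $\mathbb V_\pm$ and a determinant line bundle $L$; put $c=c_1(L)$. A unitary connection $A$ on $L$ induces a connection $\nabla$ on $\mathbb V_\pm$ and a Dirac operator $D_A:\Gamma(\mathbb V_+)\to\Gamma(\mathbb V_-)$. Clifford multiplication gives a parallel conformal identification of $\Lambda^+$ with the trace-free Hermitian endomorphisms of $\mathbb V_+$, and $\sigma(\Phi)\in\Lambda^+$ denotes a fixed multiple of the trace-free part of $\Phi\Phi^*$. The Seiberg--Witten equations are $D_A\Phi=0$, $iF_A^+=\sigma(\Phi)$, normalized so that $|\sigma(\Phi)|^2=|\Phi|^4/8$ and so that the Weitzenb\"ock formula for a solution reads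
\begin{equation}\label{eq:weitz}
0=\nabla^*\nabla\Phi+\frac s4\Phi+\frac{|\Phi|^2}4\Phi .
\end{equation}
The form $\frac i{2\pi}F_A$ represents $c$, so its self-dual part is $c^+$ plus the self-dual part of an exact form, and the two are $L^2$-orthogonal. Hence every solution satisfies
\begin{equation}\label{eq:L4general}
\int|\Phi|^4d\mu=8\int|F_A^+|^2d\mu\ge32\pi^2(c^+)^2 .
\end{equation}

We use the following standard input (Witten, Kronheimer--Mrowka, Taubes). Let $(N,J)$ be a compact K\"ahler surface with K\"ahler class $[\omega]$, with the spin$^c$ structure determined by $J$, for which $c=c_1(N,J)$. If $b^+>1$, its Seiberg--Witten invariant is $\pm1$. If $b^+=1$, the cone $\{x^2>0\}\subset H^2(N,\mathbb R)$ has two components; for a metric $g$ let $\omega_g\ne0$ be a self-dual harmonic form whose class lies in the component of $[\omega]$. For the perturbed equation $iF_A^+=\sigma(\Phi)+\eta$, the invariant is $\pm1$ in the chamber of pairs $(g,\eta)$ with $\int(2\pi c-\eta)\wedge\omega_g<0$. (For the K\"ahler metric, with $A_0$ the connection it induces on $L$, this chamber contains $\eta=iF_{A_0}^++\frac t4\omega$,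 $t\gg0$, for which the solution is unique.) A nonzero invariant gives solutions for generic small $\eta$, and compactness gives a solution for $\eta=0$. Thus the unperturbed equations are solvable for every metric if $b^+>1$, and for every metric with $c\cdot[\omega_g]<0$ if $b^+=1$.

For the complex structure of $M$ we only know $(c^+)^2\ge c_1^2(X)-k$. To remove the loss of $k$, we change the signs of the exceptional classes according to the metric.

\begin{lemma}\label{lem:class}
For every conformal class on $M$ there is a spin$^c$ structure such that, for every metric in the class, the equations have a solution, and every solution satisfies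
\begin{equation}\label{eq:L4}
\int|\Phi|^4d\mu\ge32\pi^2c_1^2(X)=144V_0>0 .
\end{equation}
\end{lemma}

\begin{proof}
Under $M\approx X\#k\overline{\mathbb{CP}}_2$ we have $H^2(M)=H^2(X)\oplus\bigoplus\mathbb ZE_i$ and $c_1(M)=a-\sum E_i$, where $a$ is the pull-back of $c_1(X)$ and $a^2=c_1^2(X)$. Complex conjugation on $\overline{\mathbb{CP}}_2$ acts by $-1$ on $H^2$, and in an affine chart it is an element of the connected group $SO(4)$. Composing it with $x\mapsto O(|x|)x$, for a path $O$ in $SO(4)$ that is the inverse of this element near $0$ and the identity for large $|x|$, makes it the identity on a ball. It then extends by the identity to $M$. So for any signs $\epsilon_i=\pm1$ there is an orientation-preserving diffeomorphism of $M$ fixing $H^2(X)$ and taking $c_1(M)$ to $c=a+\sum\epsilon_iE_i$. Pulling back the complex structure, which is projective, we see that $c$ is the first Chern class of a K\"ahler complex structure on $M$.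

Choose $\epsilon_i$ with $\epsilon_iE_i\cdot a^+\ge0$. Then
\[
(c^+)^2=(a^+)^2+2\sum\epsilon_iE_i\cdot a^++\Bigl(\sum\epsilon_iE_i^+\Bigr)^2\ge(a^+)^2\ge c_1^2(X),
\]
and \eqref{eq:L4} follows from \eqref{eq:L4general}. If $b^+>1$, solutions exist. Let $b^+=1$. The intersection form has signature $(1,n)$, so two classes of positive square have nonzero product, positive exactly when they lie in the same component of the cone. Let $\mathcal C$ be the component of an ample class of the original structure. The class $-a$ is nef of positive square, so $-a\in\mathcal C$. The diffeomorphisms fix $a$, hence preserve $\mathcal C$, so $\mathcal C$ contains the ample classes of all the pulled-back structures. For $[\omega_g]\in\mathcal C$ we have $a\cdot[\omega_g]<0$, so $a^+$ is a negative multiple of $\omega_g$ and $\epsilon_iE_i\cdot[\omega_g]\le0$. Therefore $c\cdot[\omega_g]<0$, and solutions exist.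
\end{proof}

The hypothesis of general type enters here, through $c_1^2(X)>0$ and the nefness of $K_X$. It guarantees $\Phi\not\equiv0$, without which \eqref{eq:weitz} says nothing.

\subsection{An $L^2$ bound for the Ricci tensor}
The self-dual Weyl curvature $W_+$ is a trace-free symmetric endomorphism of $\Lambda^+$, and $|W_+|^2$ is the sum of the squares of its eigenvalues. With $\mathring r=r-\frac s4g$, the Gauss--Bonnet and signature formulas give
\begin{equation}\label{eq:GB}
(2\chi+3\tau)(M)=\frac1{4\pi^2}\int\Bigl(\frac{s^2}{24}+2|W_+|^2-\frac{|\mathring r|^2}2\Bigr)d\mu .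
\end{equation}
To bound $\int|r|^2$ from below we thus need a lower bound involving both $s$ and $W_+$. The curvature $W_+$ does not appear in \eqref{eq:weitz}, but it appears in the Weitzenb\"ock formula for the self-dual form $\sigma(\Phi)$.

\begin{proposition}[LeBrun]\label{prop:lebrun}
Every metric on $M$ satisfies $\int(s-\sqrt6|W_+|)^2d\mu\ge72\pi^2c_1^2(X)$.
\end{proposition}

\begin{proof}
Put $f=\frac23(s-\sqrt6|W_+|)=\frac23s-2\sqrt{2/3}\,|W_+|$. We must show $\int f^2\ge32\pi^2c_1^2(X)$.

\emph{An integral inequality.} Let $(\Phi,A)$ be a solution for any metric. Pair \eqref{eq:weitz} with $4|\Phi|^2\Phi$ and integrate. Since $\int\langle\nabla\Phi,\nabla(|\Phi|^2\Phi)\rangle=\int(|\Phi|^2|\nabla\Phi|^2+\frac12|d|\Phi|^2|^2)$,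
\[
0\ge\int\bigl(4|\Phi|^2|\nabla\Phi|^2+s|\Phi|^4+|\Phi|^6\bigr).
\]
Let $\psi=\sigma(\Phi)$. The trace-free part of $\Phi\Phi^*$ has squared norm $|\Phi|^4/2=4|\psi|^2$. At $\Phi=(|\Phi|,0)$ its derivative in the direction $v=(v_1,v_2)$ has diagonal entries $\pm|\Phi|\,\mathrm{Re}\,v_1$ and off-diagonal entries $|\Phi|v_2$, $|\Phi|\bar v_2$, so its squared norm is at most $2|\Phi|^2|v|^2$. Hence $|\nabla\psi|^2\le\frac12|\Phi|^2|\nabla\Phi|^2$. On self-dual forms, $(d+d^*)^2=\nabla^*\nabla-2W_++\frac s3$. If $\lambda_1\le\lambda_2\le\lambda_3$ are the eigenvalues of $W_+$, then $\lambda_1^2=(\lambda_2+\lambda_3)^2\le2(|W_+|^2-\lambda_1^2)$, so $\lambda_1\ge-\sqrt{2/3}\,|W_+|$. Therefore $\int|\nabla\psi|^2\ge-\int(2\sqrt{2/3}\,|W_+|+\frac s3)|\psi|^2$, and with $|\Phi|^4=8|\psi|^2$,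
\begin{equation}\label{eq:fineq}
0\ge\int\bigl(8|\nabla\psi|^2+8s|\psi|^2+|\Phi|^6\bigr)\ge\int\bigl(f|\Phi|^4+|\Phi|^6\bigr).
\end{equation}

\emph{A conformal change.} H\"older's inequality applied to \eqref{eq:fineq} would bound the $L^3$ norm of $f$, not the $L^2$ norm. For a metric with $f\ge-1$, however, \eqref{eq:fineq} bounds $\int|\Phi|^4$ by the volume, and $f$ can be brought to this form because it transforms like a scalar curvature: for $\tilde g=u^2g$ one has $\tilde s=u^{-3}(6\Delta u+su)$ and $|\tilde W_+|=u^{-2}|W_+|$, so $\tilde f=u^{-3}(4\Delta u+fu)$.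

Fix $g$ and the spin$^c$ structure of Lemma~\ref{lem:class} for its conformal class. The function $f$ is only continuous, so choose smooth $f_j$ with $f-\frac1j\le f_j\le f$. Let $\lambda$ be the lowest eigenvalue of $4\Delta+f_j$ and $w>0$ a smooth eigenfunction. If $\lambda\ge0$, the metric $w^2g$ has $\tilde f\ge\lambda w^{-2}\ge0$, and \eqref{eq:fineq} for this metric gives $\Phi\equiv0$, contradicting \eqref{eq:L4}. So $\lambda<0$. Consider $G(u)=4\Delta u+f_ju+u^3$. For small $\epsilon>0$, $G(\epsilon w)=\epsilon w(\lambda+\epsilon^2w^2)\le0$, and for a large constant $C\ge\epsilon\max w$, $G(C)=C(f_j+C^2)\ge0$. By the method of sub- and supersolutions there is a smooth $u$ with $G(u)=0$ and $\epsilon w\le u\le C$. The metric $\tilde g=u^2g$ has $\tilde f\ge u^{-3}(4\Delta u+f_ju)=-1$.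

\emph{Conclusion.} For a solution with respect to $\tilde g$, \eqref{eq:fineq} gives $\int|\Phi|^6d\tilde\mu\le\int|\Phi|^4d\tilde\mu$, and H\"older gives $\int|\Phi|^4d\tilde\mu\le\mathrm{Vol}(\tilde g)^{1/3}(\int|\Phi|^6d\tilde\mu)^{2/3}$. Together, $\int|\Phi|^4d\tilde\mu\le\mathrm{Vol}(\tilde g)=\int u^4d\mu$. Integrating $uG(u)=0$ gives $\int u^4\le-\int f_ju^2\le(\int f_j^2)^{1/2}(\int u^4)^{1/2}$, so $\int u^4\le\int f_j^2$. By \eqref{eq:L4} for $\tilde g$, $32\pi^2c_1^2(X)\le\int f_j^2d\mu$. Let $j\to\infty$.
\end{proof}

The constant is sharp: the K\"ahler metric in \eqref{eq:productvolume} has $|W_+|^2=s^2/24=6$, so the integral is $18^2V_0=72\pi^2c_1^2(X)$.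

\begin{proposition}\label{prop:L2}
Every metric on $M$ satisfies $\int|r|^2d\mu\ge8\pi^2(c_1^2(X)+k)$.
\end{proposition}

\begin{proof}
Write $s-\sqrt6|W_+|=\sqrt3\cdot\frac s{\sqrt3}-\frac{\sqrt6}2\cdot2|W_+|$. By Cauchy--Schwarz its square is at most $\frac92(\frac{s^2}3+4|W_+|^2)$, so Proposition~\ref{prop:lebrun} gives $\int(\frac{s^2}3+4|W_+|^2)\ge16\pi^2c_1^2(X)$. Solving \eqref{eq:GB} for $\int|\mathring r|^2$ and using $|r|^2=\frac{s^2}4+|\mathring r|^2$,
\[
\int|r|^2=\int\Bigl(\frac{s^2}3+4|W_+|^2\Bigr)-8\pi^2(2\chi+3\tau)(M)\ge16\pi^2c_1^2(X)-8\pi^2\bigl(c_1^2(X)-k\bigr).\qedhere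
\]
\end{proof}

\subsection{From volume excess to scalar curvature}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $V=\mathrm{Vol}(M,g)$, $\varrho=r+3g$ and $p=\mathrm{tr}\,\varrho=s+12$, so that $0\le p\le P$.

\emph{Step 1.} This is the only use of the full hypothesis $r\ge-3g$. Since $\varrho$ has nonnegative eigenvalues, $|\varrho|\le p$, so $|r|^2=|\varrho|^2-6p+36\le p(p-6)+36$. With $36V_0=8\pi^2c_1^2(X)$, Proposition~\ref{prop:L2} gives
\begin{equation}\label{eq:step1}
8\pi^2k\le36(V-V_0)+\int p(p-6)\,d\mu .
\end{equation}

\emph{Step 2.} We bound $\int p$ by the excess $V-V_0$, using only $-12\le s\le P-12$. Let $\Phi$ be a solution for $g$ as in Lemma~\ref{lem:class}. At a maximum point of $|\Phi|^2$ we have $\langle\nabla^*\nabla\Phi,\Phi\rangle=\frac12\Delta|\Phi|^2+|\nabla\Phi|^2\ge0$ and $\Phi\ne0$, so \eqref{eq:weitz} gives $|\Phi|^2\le-s\le12$ there. Put $v=12-|\Phi|^2\in[0,12]$. By \eqref{eq:L4},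
\begin{equation}\label{eq:excess}
0\le\int v\,(12+|\Phi|^2)=144V-\int|\Phi|^4\le144(V-V_0).
\end{equation}
Since $12\le12+|\Phi|^2$ and $|\Phi|^2\le\frac12(12+|\Phi|^2)$, we get $\int v\le12(V-V_0)$ and $\int|\Phi|^2v\le72(V-V_0)$. Pairing \eqref{eq:weitz} with $4\Phi$ and integrating gives $\int s|\Phi|^2=-\int(4|\nabla\Phi|^2+|\Phi|^4)$, so $\int p|\Phi|^2\le\int(12|\Phi|^2-|\Phi|^4)=\int|\Phi|^2v$. This controls $p$ where $|\Phi|$ is large; where $|\Phi|$ is small we use $p\le P$. From $12=|\Phi|^2+v$,
\begin{equation}\label{eq:step2}
\int p=\frac1{12}\int p|\Phi|^2+\frac1{12}\int pv\le6(V-V_0)+P(V-V_0).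
\end{equation}

\emph{Step 3.} As $P\ge6$ and $0\le p\le P$, we have $p(p-6)\le(P-6)p$. By \eqref{eq:step1} and \eqref{eq:step2},
\[
8\pi^2k\le\bigl[36+(P-6)(P+6)\bigr](V-V_0)=P^2(V-V_0),
\]
which is the stated bound. For $k\ge1$ it gives $V>V_0=\mathrm{Vol}_s(M)$, which is (i). If $s\le S_0$ then $P\le\max(6,12+S_0)$, so the excess is bounded below by a positive constant, which is (ii). If $s\le-6$ then $P=6$ and $8\pi^2k/36=\frac{2\pi^2}9k$, which is (iii).
\end{proof}

\begin{remark}
Inequality \eqref{eq:excess} uses only $s\ge-12$, so it proves $\mathrm{Vol}_s(M)\ge V_0$. This is the only half of \eqref{eq:vols} needed in Theorems~\ref{thm:A} and~\ref{thm:B}, since there the constructions give $\mathrm{Vol}_s(M)\le\mathrm{Vol}_r(M)\le V_0$. Inequality \eqref{eq:step1} shows what any sequence of metrics with $r\ge-3g$ and $V\to V_0$ must do: since $p(p-6)\le p^2$, it satisfies $\liminf\int(s+12)^2d\mu\ge8\pi^2k$. The blow-ups are paid for in the $L^2$ norm of the curvature, not in volume.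
\end{remark}

\begin{thebibliography}{1}
\bibitem{LeBrun} C.~LeBrun, \emph{Ricci Curvature, Minimal Volumes, and Seiberg--Witten Theory}, arXiv:math/0003068 (2000).
\end{thebibliography}
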